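# Basic sequences whose subsequences all span the same space, with no spreading subsequence

## 1. Sliding vectors to the right in the Schreier norm

Let $c_{00}$ be the space of finitely supported scalar sequences (real or complex), with unit vectors $e_1,e_2,\dots$. Call a nonempty finite set $F\subset\mathbb N$ *admissible* if $|F|\le\min F$, and put
$$\|a\|_{\mathcal S}=\max\Big\{\sum_{i\in F}|a_i| : F \text{ admissible}\Big\}.$$
Singletons are admissible, so this is a norm, and $\|e_i\|_{\mathcal S}=1$. Subsets of admissible sets are admissible.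

Some values: $\|e_2+e_3+e_4\|_{\mathcal S}=2$, because $\{2,3,4\}$ has three elements and minimum $2$, while $\{3,4\}$ is admissible. But $\|e_3+e_4+e_5\|_{\mathcal S}=3$. Moving a vector to the right can increase its norm. By how much?

Let
$$w_j=2^{-j}\sum_{i=2^j}^{2^{j+1}-1}e_i ,\qquad v_{k,l}=\sum_{j=k}^{l-1}w_j\quad(k<l).$$
For instance $v_{0,3}=(1,\tfrac12,\tfrac12,\tfrac14,\tfrac14,\tfrac14,\tfrac14,0,\dots)$. Its $\ell_1$-norm is $3$. Admissible sets with minimum $1$, $2$, $3$ or $4$ pick up at most $1$, then $\frac12+\frac12$, then $\frac12+\frac14+\frac14$, then $4\cdot\frac14$, and later sets pick up less. So $\|v_{0,3}\|_{\mathcal S}=1$.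

In general $\|v_{k,l}\|_1=l-k$, but $\|v_{k,l}\|_{\mathcal S}\le2$. To see this, let $F$ be an admissible subset of the support, with $2^{j_0}\le\min F<2^{j_0+1}$. Then $F$ has fewer than $2^{j_0+1}$ elements, and the coefficient at each of them is at most $2^{-j_0}$, so the sum over $F$ is at most $2$.

Now replace $e_i$ by $e_{4^i}$, keeping the coefficients, and take $l=2^{k+1}$. The new support $\{4^i:2^k\le i<2^l\}$ has fewer than $2^l$ elements and its minimum is $4^{2^k}=2^{2^{k+1}}=2^l$. It is admissible, so the new vector has norm equal to its $\ell_1$-norm, which is $2^{k+1}-k$. The old vector had norm at most $2$. Hence no inequality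
$$\Big\|\sum\lambda_ie_{4^i}\Big\|_{\mathcal S}\le C\Big\|\sum\lambda_ie_i\Big\|_{\mathcal S}$$
can hold: the subsequence $(e_{4^i})$ behaves differently from $(e_i)$.

This compares two sequences vector by vector. The closed spans of the two sequences could still be isomorphic as Banach spaces, through an operator that has nothing to do with $e_i\mapsto e_{4^i}$. If we insist that the spans of all subsequences are isomorphic, does this force good behavior of the vectors themselves, at least along some subsequence?

## 2. Equivalent sequences and isomorphic spans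

Banach spaces are separable and infinite dimensional; subspaces are closed and infinite dimensional. A sequence $(x_n)$ is *basic* if it is a Schauder basis of its closed span $[x_n]$. All basic sequences are normalized, $\|x_n\|=1$.

**Definition (equivalent, spreading).** Basic sequences $(x_n)$ and $(y_n)$ are $C$-*equivalent* if for all finitely supported $(\lambda_n)$
$$C^{-1}\Big\|\sum_n\lambda_ny_n\Big\|\le\Big\|\sum_n\lambda_nx_n\Big\|\le C\Big\|\sum_n\lambda_ny_n\Big\| ,\tag{1}$$
and *equivalent* if this holds for some $C$. A basic sequence is *spreading* if it is equivalent to each of its subsequences.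

The unit vector bases of $c_0$ and $\ell_p$ are spreading. The basis of Section 1 is not. Normalization excludes trivialities such as $x_n=2^ne_n$ in $\ell_2$, where all spans are Hilbert spaces but no subsequence is spreading.

The question, from Alejandra C. Cáceres-Rigo and Valentin Ferenczi, "Tight-minimal dichotomies in Banach spaces", arXiv:2312.00721 (2023), reads: let $(x_n)$ be a basic sequence such that $[x_n]_{n\in A}$ and $[x_n]_{n\in B}$ are isomorphic for all infinite $A,B\subset\mathbb N$. Must $(x_n)$ contain a spreading subsequence?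

One space can certainly carry inequivalent bases. In $c_0$ the vectors $s_n=e_1+\dots+e_n$ form a basis (since $e_n=s_n-s_{n-1}$ and $\|\sum\lambda_ns_n\|=\sup_k|\sum_{n\ge k}\lambda_n|$). It is not equivalent to $(e_n)$, because $\|s_1+\dots+s_N\|=N$ while $\|e_1+\dots+e_N\|=1$. Still, both bases are spreading, so this does not answer the question.

**Definition (1-unconditional).** A normalized sequence $(y_n)$ is *1-unconditional* if $\|\sum a_ny_n\|\le\|\sum b_ny_n\|$ for finite sums with $|a_n|\le|b_n|$ for all $n$.

Such a sequence is basic, $\max|a_n|\le\|\sum a_ny_n\|$, and for each $A$ the coordinate projection of $[y_n]$ onto $[y_n]_{n\in A}$ has norm $1$. The Schreier basis is 1-unconditional; the basis $(s_n)$ of $c_0$ is not, since $\|\sum_{n\le N}(-1)^ns_n\|=1$ and $\|\sum_{n\le N} s_n\|=N$.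

The answer to the question is no.

**Theorem A.** *There is a Banach space $X$ with a normalized 1-unconditional basis $(e_i)$ such that for some $K$ and all infinite $A,B\subseteq\mathbb N$ the spaces $[e_i]_{i\in A}$ and $[e_i]_{i\in B}$ are $K$-isomorphic, but no subsequence of $(e_i)$ is spreading.*

Here $K$-isomorphic means that there is an isomorphism $T$ with $\|T\|\,\|T^{-1}\|\le K$. Sections 3–8 prove Theorem A, and the later sections prove a uniformly convex version, Theorem B.

## 3. Lower estimates on admissible sets leave only $\ell_p$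

Write $\mathcal S_1$ for the family of admissible sets together with $\emptyset$. The sliding trick of Section 1 gives the following.

**Lemma 1.** *Let $1\le p<\infty$, $\delta>0$, and let $(e_i)$ be a normalized 1-unconditional sequence with*
$$\Big\|\sum a_ie_i\Big\|\le\|a\|_p\ \ (a\in c_{00}),\qquad \Big\|\sum a_ie_i\Big\|\ge\delta\|a\|_p\ \text{ whenever } \operatorname{supp}a\in\mathcal S_1. \tag{2}$$
*Then every spreading subsequence of $(e_i)$ is equivalent to the unit vector basis of $\ell_p$.*

*Proof.* Suppose $(e_{a_i})_i$ is spreading but not equivalent to the $\ell_p$-basis.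

**Step 1.** *This step shows that the lower $\ell_p$-estimate fails on every tail.* Suppose that for some $r$ and $c>0$ we had $\|\sum_{i>r}\lambda_ie_{a_i}\|\ge c(\sum_{i>r}|\lambda_i|^p)^{1/p}$ for all finitely supported $\lambda$. By 1-unconditionality $N=\|\sum_i\lambda_ie_{a_i}\|$ bounds the norm of the tail part and each $|\lambda_i|$ with $i\le r$. So $\|\lambda\|_p^p\le(c^{-p}+r)N^p$. Together with the upper estimate in (2), the whole sequence would be equivalent to the $\ell_p$-basis, which we excluded.

**Step 2.** *This step collects bad vectors.* By Step 1 we choose inductively finite intervals $I_1<I_2<\cdots$ of $\mathbb N$ and scalars $\lambda_i$ with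
$$\sum_{i\in I_j}|\lambda_i|^p=1,\qquad \Big\|\sum_{i\in I_j}\lambda_ie_{a_i}\Big\|<\frac1j .$$

**Step 3.** *This step slides all of them into admissible position at once.* For $i\in\mathbb N$ let $M_i=\max I_j$ for the least $j$ with $i\le\max I_j$. Then $M_i$ is nondecreasing, and $M_i=\max I_j$ for $i\in I_j$. So $n_i=i+M_i$ is strictly increasing. For $i\in I_j$,
$$a_{n_i}\ge n_i\ge\max I_j\ge|I_j| ,$$
so $\{a_{n_i}:i\in I_j\}$ has $|I_j|$ elements, all at least $|I_j|$, and lies in $\mathcal S_1$. By (2), $\|\sum_{i\in I_j}\lambda_ie_{a_{n_i}}\|\ge\delta$ for all $j$. Comparing with Step 2, $(e_{a_{n_i}})_i$ is not equivalent to $(e_{a_i})_i$, although it is a subsequence of it. This contradicts spreading. $\square$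

As a test, the Schreier basis satisfies (2) with $p=1$, $\delta=1$. Given an infinite $A$, choose successive finite sets $G_j\subset A$ with $|G_j|\ge2^j\max G_{j-1}$ for $j\ge2$, and let $v=\sum_{j\le k}|G_j|^{-1}\mathbf 1_{G_j}$. If $F\subset\operatorname{supp}v$ is admissible and first meets $G_{j_0}$, then $|F|\le\max G_{j_0}$, so $\sum_{i\in F}v_i\le1+\sum_{j>j_0}\max G_{j_0}/|G_j|\le2$. Since $\|v\|_1=k$, the subsequence indexed by $A$ is not equivalent to the $\ell_1$-basis. By Lemma 1 the Schreier basis has no spreading subsequence. This handles half of what we want, but it says nothing on whether the spans are isomorphic.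

## 4. A universal unconditional basis

To prove that many spaces are isomorphic without writing down isomorphisms, one shows that each is complemented in the other. For this a universal object helps. It is due to Pełczyński; the construction here is in the style of Schechtman.

Let $(d_n)$ be dense in the unit sphere of $C[0,1]$. On $c_{00}$ put
$$\Big\|\sum a_nu_n\Big\|_U=\sup_{|\omega_n|=1}\Big\|\sum\omega_na_nd_n\Big\|_{C[0,1]} \tag{3}$$
and let $U$ be the completion. If $|a_n|\le|b_n|$, then $a_n=\mu_nb_n$ with $|\mu_n|\le1$. Each $\mu_n$ is a convex combination of unimodular scalars, so on the finite support of $b$ the vector $(\mu_n)$ is a convex combination of vectors with unimodular entries. Hence $\|\sum a_nu_n\|_U\le\|\sum b_nu_n\|_U$. As $\|u_n\|_U=\|d_n\|=1$, this also gives $\|\sum a_nu_n\|_U\ge\max|a_n|$, so (3) is a norm and $(u_n)$ is a normalized 1-unconditional basis of $U$.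

**Proposition 2.** *Every normalized 1-unconditional sequence $(y_k)$ is 2-equivalent to a subsequence of $(u_n)$. More precisely, there are $n_1<n_2<\cdots$ with*
$$\tfrac34\Big\|\sum a_ky_k\Big\|\le\Big\|\sum a_ku_{n_k}\Big\|_U\le\tfrac54\Big\|\sum a_ky_k\Big\| .\tag{4}$$

*Proof.* By the Banach–Mazur theorem we may regard $[y_k]$ as an isometric subspace of $C[0,1]$. The unit sphere has no isolated points, so every ball around $y_k$ contains $d_n$ for infinitely many $n$. We may thus choose $n_1<n_2<\cdots$ with $\|d_{n_k}-y_k\|\le2^{-k-2}$. For unimodular $\omega_k$ we have $\|\sum\omega_ka_ky_k\|=\|\sum a_ky_k\|$. Hence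
$$\Big|\,\Big\|\sum a_ku_{n_k}\Big\|_U-\Big\|\sum a_ky_k\Big\|\,\Big|\le\sup_{|\omega_k|=1}\Big\|\sum\omega_ka_k(d_{n_k}-y_k)\Big\|\le\tfrac14\max|a_k|\le\tfrac14\Big\|\sum a_ky_k\Big\|.\qquad\square$$

Can $(u_n)$ itself be our example? No. By Proposition 2 it has a subsequence equivalent to the $\ell_1$-basis and another equivalent to the $\ell_2$-basis. These are spreading, and their spans are not isomorphic. Universality among subsequences is exactly what destroys both requirements. Copies of $U$ must be present in each $[e_i]_{i\in A}$, but hidden in blocks of the $e_i$, so that the subsequences themselves look alike.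

## 5. Pełczyński decomposition and a reduction of Theorem A

**Definition (factor).** For this talk, $Y$ is a $\lambda$-*factor* of $Z$ if there are operators $J:Y\to Z$ and $R:Z\to Y$ with $RJ=\mathrm{id}_Y$ and $\|J\|\,\|R\|\le\lambda$.

In other words $J$ is an isomorphism onto $J(Y)$, and $JR$ is a projection onto $J(Y)$ with norm at most $\lambda$. Examples: $[y_n]_{n\in A}$ is a $1$-factor of $[y_n]$ if $(y_n)$ is 1-unconditional; $Y$ is a $1$-factor of $\ell_2(Y)$, the $\ell_2$-sum of countably many copies of $Y$. A $\lambda$-factor of a $\mu$-factor of $Z$ is a $\lambda\mu$-factor of $Z$. By (4), combined with the coordinate projection onto $[u_{n_k}]$, and since $\frac54\cdot\frac43\le2$: every space with a normalized 1-unconditional basis is a $2$-factor of $U$.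

**Lemma 3.** *Let $Z=\ell_2(Z_0)$. If $Y$ is a $\lambda$-factor of $Z$ and $Z$ is a $\lambda$-factor of $Y$, then $Y$ and $Z$ are $K(\lambda)$-isomorphic, with $K(\lambda)=(4\lambda+2)^4$.*

*Proof.* Direct sums are $\ell_2$-sums.

**Step 1.** *This step turns factors into direct summands, with control of constants.* Let $J,R$ witness that $Y$ is a $\lambda$-factor of $Z$, scaled so that $\|J\|=1$, $\|R\|\le\lambda$, and put $V=\ker R$. The map $z\mapsto(Rz,z-JRz)$ takes $Z$ into $Y\oplus V$, since $R(z-JRz)=0$. Its inverse is $(y,v)\mapsto Jy+v$. The norms are at most $2\lambda+1$ and $2$. So $Z$ is $\kappa$-isomorphic to $Y\oplus V$, where $\kappa=4\lambda+2$. In the same way $Y$ is $\kappa$-isomorphic to $Z\oplus W$ for some $W$.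

**Step 2.** *This step runs the decomposition.* Isometrically, $Z=\ell_2(Z)$ and $Z=Z\oplus Z$, by rearranging the copies of $Z_0$. Hence
$$Y\cong Z\oplus W=Z\oplus Z\oplus W\cong Z\oplus Y ,$$
$$Z=\ell_2(Z)\cong\ell_2(Y)\oplus\ell_2(V)=Y\oplus\ell_2(Y)\oplus\ell_2(V)\cong Y\oplus\ell_2(Z)=Y\oplus Z .$$
Each of the four signs $\cong$ costs a factor $\kappa$. $\square$

**Proposition 4.** *Let $(e_i)$ be a normalized 1-unconditional sequence such that*

* *(T1) $\|\sum a_ie_i\|\le\|a\|_1$ always, and $\|\sum a_ie_i\|\ge\delta\|a\|_1$ if $\operatorname{supp}a\in\mathcal S_1$, for some $\delta>0$;*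
* *(T2) for every infinite $A$, $U$ is a $2$-factor of $[e_i]_{i\in A}$.*

*Then the spaces $[e_i]_{i\in A}$ ($A$ infinite) are uniformly isomorphic, and no subsequence of $(e_i)$ is spreading.*

*Proof.*

**Step 1.** *This step shows that all spans are isomorphic to one space.* Let $Z=\ell_2(U)$ and $Y=[e_i]_{i\in A}$. The space $Y$ has a normalized 1-unconditional basis, so it is a $2$-factor of $U$ and hence of $Z$. Conversely, the natural basis of $Z$, arranged in a sequence, is normalized and 1-unconditional, so $Z$ is a $2$-factor of $U$. By (T2) it is a $4$-factor of $Y$. By Lemma 3, $Y$ is $K(4)$-isomorphic to $Z$, for every $A$. So any two spans are $K(4)^2$-isomorphic.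

**Step 2.** *This step excludes spreading subsequences.* If $(e_i)_{i\in A}$ were spreading, then $[e_i]_{i\in A}\cong\ell_1$ by (T1) and Lemma 1 with $p=1$. By (T2) it contains a copy of $U$, hence by Proposition 2 a copy of $\ell_2$. But $\ell_1$ has the Schur property (weakly convergent sequences converge in norm), which passes to subspaces, and $\ell_2$ fails it. $\square$

It remains to construct a norm with (T1) and (T2).

## 6. Detecting seminorms: cardinality and Schreier families

Here is a way to plant $U$ in every $[e_i]_{i\in A}$. Choose seminorms $p_1,p_2,\dots$ on $c_{00}$, monotone in $|a|$, and use the norm $\|\sum_tp_t(a)u_t\|_U$. If each $A$ supports disjoint vectors $x_t$ with $p_t(x_t)=1$ and with $p_s(x_t)$ very small for $s\ne t$, then $\|\sum b_tx_t\|$ should be close to $\|\sum b_tu_t\|_U$. The index $t$ names a scale: $p_t$ must see $x_t$ and hardly anything of the others.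

The natural first choice is cardinality: with integers $k_t$ and weights $m_t$ growing fast,
$$p_t(a)=\frac1{m_t}\max_{|F|\le k_t}\sum_{i\in F}|a_i|,\qquad x_t=m_t\cdot(\text{uniform distribution on } k_t \text{ points of } A).$$
Then $p_t(x_t)=1$. For $s>t$ we get $p_s(x_t)\le m_t/m_s$. For $s<t$ we get $p_s(x_t)=\frac{m_tk_s}{m_sk_t}$, as small as we like if $k_t$ is large. This does what we wanted for (T2). But the norm is invariant under all permutations of $\mathbb N$, so $(e_i)$ is isometrically equivalent to each of its subsequences: it is spreading. The requirement that breaks is (T1). The family of sets with at most $k_t$ elements never sees all of a long vector, however far out that vector lives.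

By (T1) the first detector should see every set in $\mathcal S_1$. Then $x_2$ must be a vector of which sets in $\mathcal S_1$ see little. Section 1 has produced such vectors: the mass of $v_{k,l}$ is $l-k$, and sets in $\mathcal S_1$ see at most $2$ of it. The detector for $x_2$ must in turn see all of the support of such vectors, and so on.

**Definition (Schreier families).** $\mathcal S_0=\{\emptyset\}\cup\{\{n\}:n\ge1\}$, and $\mathcal S_{t+1}$ consists of $\emptyset$ and all $F_1\cup\dots\cup F_k$ with $\emptyset\ne F_i\in\mathcal S_t$, $F_1<\dots<F_k$ and $k\le\min F_1$.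

For $t=1$ this is the family $\mathcal S_1$ from before. The set $\{2,3\}\cup\{4,5,6,7\}$ is in $\mathcal S_2$ but not in $\mathcal S_1$. Taking $k=1$ shows $\mathcal S_t\subseteq\mathcal S_{t+1}$. Each $\mathcal S_t$ is hereditary. This is clear for $t=0$; for the induction step, if $G\subset F_1\cup\dots\cup F_k$, then the nonempty sets among the $G\cap F_i$ lie in $\mathcal S_t$, and their number is at most $k\le\min F_1\le\min G$.

For a vector $c\ge0$ write $c(F)=\sum_{i\in F}c(i)$. The next lemma finds, in any $A$, a probability vector with support in $\mathcal S_t$ of which sets in $\mathcal S_{t-1}$ see almost nothing. For $t=2$, $A=\mathbb N$ an example is $c=\frac1k\sum_{j=r}^{r+k-1}w_j$ with $2^r\ge k$: its support is a union of $k$ sets $[2^j,2^{j+1})\in\mathcal S_1$, and $c(F)\le2/k$ for $F\in\mathcal S_1$ by Section 1.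

**Lemma 5.** *For $t\ge1$, infinite $A\subseteq\mathbb N$ and $\varepsilon>0$ there is a finitely supported probability vector $c$ with $\operatorname{supp}c\subset A$, $\operatorname{supp}c\in\mathcal S_t$, and $c(F)\le\varepsilon$ for all $F\in\mathcal S_{t-1}$.*

*Proof.* Induction on $t$.

**Step 1.** *This step settles $t=1$.* Pick an integer $N\ge1/\varepsilon$ and let $c$ be uniform on $N$ elements of $A$ that are all at least $N$. The support is in $\mathcal S_1$, and each singleton has mass $1/N\le\varepsilon$.

**Step 2.** *This step passes from $t$ to $t+1$ by averaging.* Let $k\ge2/\varepsilon$ be an integer. By the induction hypothesis, applied to tails of $A$, choose one after another probability vectors $c^1,\dots,c^k$ with successive supports in $A\cap[k,\infty)$ belonging to $\mathcal S_t$, such that for $j\ge2$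
$$c^j(F)\le\frac1{k\max\operatorname{supp}c^{j-1}}\qquad(F\in\mathcal S_{t-1}).$$
Put $c=\frac1k\sum_jc^j$. Its support is a union of $k$ successive sets in $\mathcal S_t$ with minimum at least $k$, so it is in $\mathcal S_{t+1}$.

**Step 3.** *This step checks the smallness.* Let $F\in\mathcal S_t$. By heredity we may assume $\emptyset\ne F\subset\operatorname{supp}c$. Let $j_0$ be the first $j$ with $F\cap\operatorname{supp}c^j\ne\emptyset$. Then $F$ is a union of $d$ sets in $\mathcal S_{t-1}$ with $d\le\min F\le\max\operatorname{supp}c^{j_0}$. For $j>j_0$,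
$$c^j(F)\le\frac{d}{k\max\operatorname{supp}c^{j-1}}\le\frac1k .$$
With $c^{j_0}(F)\le1$ we get $c(F)\le\frac1k\big(1+\frac{k-1}k\big)\le\frac2k\le\varepsilon$. $\square$

## 7. The space $X$

Let $m_t=2^{t^2}$ for $t\ge1$. For $a\in c_{00}$ put
$$p_t(a)=\frac1{m_t}\sup_{F\in\mathcal S_t}\sum_{i\in F}|a_i|,\qquad \|a\|_X=\max\Big\{\|a\|_\infty,\ \Big\|\sum_{t\ge1}p_t(a)u_t\Big\|_U\Big\}. \tag{5}$$
Since $p_t(a)\le\|a\|_1/m_t$ and $\sum_t1/m_t\le1$, the series converges absolutely, and
$$\|a\|_\infty\le\|a\|_X\le\|a\|_1 .\tag{6}$$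
The $p_t$ are seminorms depending monotonically on $|a|$, and $(u_t)$ is 1-unconditional. So $p_t(a+b)\le p_t(a)+p_t(b)$ gives the triangle inequality for $\|\cdot\|_X$, and $\|\cdot\|_X$ is monotone in $|a|$. Let $X$ be the completion. By (6), $(e_i)$ is a normalized 1-unconditional basis of $X$. Moreover
$$\|a\|_X\ge p_1(a)=\tfrac12\|a\|_1\qquad\text{if }\operatorname{supp}a\in\mathcal S_1 .\tag{7}$$
Inequalities (6) and (7) are (T1), with $\delta=\frac12$.

## 8. A complemented copy of $U$ in every $[e_i]_{i\in A}$

**Proposition 6.** *For every infinite $A$ there are disjointly supported $x_t\in c_{00}$ ($t\ge1$) with $x_t\geq 0$, $\operatorname{supp}x_t\subset A$, and functionals $f_t$ supported on $\operatorname{supp}x_t$, such that $f_t(x_s)=\delta_{ts}$ and, for finitely supported $b$ and $a\in c_{00}$,*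
$$\Big\|\sum_tb_tx_t\Big\|_X\le2\Big\|\sum_tb_tu_t\Big\|_U,\qquad \Big\|\sum_tf_t(|a|)u_t\Big\|_U\le\|a\|_X,\qquad |f_t(a)|\le f_t(|a|).$$

*Proof.*

**Step 1.** *This step chooses the vectors.* Put $\varepsilon_t=\frac1{t\,2^{t+2}m_t}$. Apply Lemma 5 successively to tails of $A$ to get probability vectors $c^{(t)}$ with successive supports $G_t\subset A$, $G_t\in\mathcal S_t$, and $c^{(t)}(F)\le\varepsilon_t$ for $F\in\mathcal S_{t-1}$. Let
$$x_t=m_tc^{(t)},\qquad f_t(a)=\frac1{m_t}\sum_{i\in G_t}a_i .$$

**Step 2.** *This step records what each detector sees.* We have: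

* $p_t(x_t)=\sup_{F\in\mathcal S_t}c^{(t)}(F)=1$, because $G_t\in\mathcal S_t$; and $f_t(x_s)=\delta_{ts}$;
* $|f_t(a)|\le f_t(|a|)\le p_t(a)$, again because $G_t\in\mathcal S_t$;
* $p_s(x_t)\le\|x_t\|_1/m_s=m_t/m_s$ for $s>t$: the later detectors may see all of $x_t$, but their weight is tiny;
* $p_s(x_t)\le m_t\varepsilon_t$ for $s<t$, because $\mathcal S_s\subset\mathcal S_{t-1}$ and $m_s\ge1$: the earlier detectors see almost nothing of $x_t$;
* $\|x_t\|_\infty\le m_t\varepsilon_t\le1$, because $\mathcal S_0\subset\mathcal S_{t-1}$.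

**Step 3.** *This step adds up the cross terms.* For $t<s$ we have $m_t/m_s\le2^{(s-1)^2-s^2}=2^{-(2s-1)}$. Hence
$$\sum_s\sum_{t\ne s}p_s(x_t)\le\sum_{s\ge2}(s-1)2^{-(2s-1)}+\sum_t(t-1)m_t\varepsilon_t\le\tfrac29+\tfrac14<1 .\tag{8}$$
The first sum equals $\frac12\sum_{r\ge1}r4^{-r}=\frac12\cdot\frac49$, and the second is at most $\sum_t2^{-t-2}=\frac14$.

**Step 4.** *This step proves the upper estimate.* Let $x=\sum_tb_tx_t$ and $\beta=\max|b_t|\le\|\sum b_tu_t\|_U$. Then $p_s(x)\le|b_s|+\beta\sum_{t\ne s}p_s(x_t)$, so by 1-unconditionality, $\|u_s\|_U=1$ and (8),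
$$\Big\|\sum_sp_s(x)u_s\Big\|_U\le\Big\|\sum_sb_su_s\Big\|_U+\beta\le2\Big\|\sum_sb_su_s\Big\|_U .$$
By disjointness and $\|x_t\|_\infty\le1$, also $\|x\|_\infty\le\beta$.

**Step 5.** *This step proves the estimate for the functionals.* Since $f_t(|a|)\le p_t(a)$, we have $\|\sum f_t(|a|)u_t\|_U\le\|\sum p_t(a)u_t\|_U\le\|a\|_X$. $\square$

*Proof of Theorem A.* (T1) holds by (6) and (7). For (T2), let $Ju_t=x_t$ and $Ra=\sum_tf_t(a)u_t$ on finitely supported vectors. By Proposition 6, $J$ extends to an operator $U\to[e_i]_{i\in A}$ with $\|J\|\le2$, and $R$ to an operator $[e_i]_{i\in A}\to U$ with $\|R\|\le1$; and $RJ=\mathrm{id}_U$. So $U$ is a $2$-factor of $[e_i]_{i\in A}$. Explicitly,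
$$\|{\textstyle\sum} b_tu_t\|_U\le\|{\textstyle\sum} b_tx_t\|_X\le2\|{\textstyle\sum} b_tu_t\|_U ,$$
and $JR$ is a projection of norm at most $2$ onto $[x_t]$. Proposition 4 gives the theorem. $\blacksquare$

## 9. Uniformly convex examples

The space $X$ contains $U$, hence $c_0$ and $\ell_1$, so it is far from reflexive. A Banach space is *uniformly convex* if for each $\varepsilon>0$ there is $\eta>0$ with $\|\frac{x+y}2\|\le1-\eta$ whenever $\|x\|,\|y\|\le1$, $\|x-y\|\ge\varepsilon$. It is *super-reflexive* if every Banach space finitely representable in it is reflexive. Uniform convexity passes to finitely representable spaces, and uniformly convex spaces are reflexive (Milman–Pettis), so uniformly convex spaces are super-reflexive. For example $\ell_2$ is uniformly convex by the parallelogram law, while $\ell_1$ is not: take $x=e_1$, $y=e_2$.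

**Theorem B.** *For every $p\in(1,2)$ there is a uniformly convex space with a normalized 1-unconditional basis $(e_i)$ such that all $[e_i]_{i\in A}$ ($A$ infinite) are uniformly isomorphic, no subsequence is spreading, and $\|\sum a_ie_i\|$ is equivalent to $\|a\|_p$, with uniform constants, for $\operatorname{supp}a\in\mathcal S_1$. The biorthogonal sequences give super-reflexive examples with $p'\in(2,\infty)$ in place of $p$. For different $p\in(1,2)$ the spaces are non-isomorphic. In particular there are continuum many pairwise non-isomorphic super-reflexive examples.*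

A first thought is to replace $\|a\|_X$ by $\|\,|a|^p\,\|_X^{1/p}$, which removes $\ell_1$. It does not remove $c_0$. With $x_t$ as in Proposition 6, the vectors $x_t^{1/p}$ satisfy $\|\sum b_tx_t^{1/p}\|=\|\sum|b_t|^px_t\|_X^{1/p}$, and along a subsequence of $t$'s for which $(u_t)$ is equivalent to the $c_0$-basis this is equivalent to $\max|b_t|$. We need an operation that repairs both ends and still respects the estimates of Proposition 6. Those estimates involve only positive vectors, disjoint supports and positive functionals, so pointwise products are available. We take a geometric mean with $\ell_2$.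

## 10. Geometric means with $\ell_2$

Fix $\theta\in(0,1)$ and let $\frac1p=1-\frac\theta2$. As $\theta$ varies, $p$ runs through $(1,2)$, and $\frac1{p'}=\frac\theta2$. We shall use
$$p(1-\theta)+\frac{p\theta}2=1 .$$
Let $I$ be a countable set and $\|\cdot\|_E$ a norm on $c_{00}(I)$ for which $(e_i)_{i\in I}$ is normalized and 1-unconditional. Products and powers of nonnegative vectors are pointwise. Put
$$\|a\|_{E,\theta}=\inf\big\{\|g\|_E^{1-\theta}\|h\|_2^\theta:\ g,h\in c_{00}(I),\ g,h\ge0,\ |a|\le g^{1-\theta}h^\theta\big\}.\tag{9}$$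
This is a Calderón product. Let $E_\theta$ be the completion of $c_{00}(I)$ in this norm (fact (F0) below says that it is one). If $s>\|a\|_{E,\theta}$, then
$$|a|\le s\,g^{1-\theta}h^\theta\quad\text{with }g,h\ge0,\ \|g\|_E\le1,\ \|h\|_2\le1 :\tag{10}$$
for $a\ne0$ divide nearly optimal $g,h$ by their norms, and for $a=0$ take $g=h=0$. Conversely (10) gives $\|a\|_{E,\theta}\le s$, by using $sg$ and $sh$ in (9).

**(F0)** *$\|\cdot\|_{E,\theta}$ is a norm for which $(e_i)$ is normalized and 1-unconditional.* Homogeneity and monotonicity in $|a|$ are clear. For the triangle inequality, given representations (10) of $a$ and $a'$, Hölder's inequality in each coordinate gives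
$$|a|+|a'|\le(sg)^{1-\theta}(sh)^\theta+(s'g')^{1-\theta}(s'h')^\theta\le(sg+s'g')^{1-\theta}(sh+s'h')^\theta ,$$
and the two brackets have norms at most $s+s'$. If $|a|\le g^{1-\theta}h^\theta$, then $|a_i|\le g(i)^{1-\theta}h(i)^\theta\le\|g\|_E^{1-\theta}\|h\|_2^\theta$, so $\|a\|_\infty\le\|a\|_{E,\theta}$. Finally $g=h=e_i$ shows $\|e_i\|_{E,\theta}\le1$.

**(F1)** *If $\|\cdot\|_E\le C\|\cdot\|_{E'}$, then $\|\cdot\|_{E,\theta}\le C^{1-\theta}\|\cdot\|_{E',\theta}$; and for $J\subset I$ the restriction of $\|\cdot\|_{E,\theta}$ to $c_{00}(J)$ is the norm built from the restriction of $\|\cdot\|_E$.* The first claim is immediate from (9). For the second, if $\operatorname{supp}a\subset J$, restricting $g,h$ to $J$ keeps $|a|\le g^{1-\theta}h^\theta$ and does not increase norms.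

**(F2)** *$\|\cdot\|_{\ell_1,\theta}=\|\cdot\|_p$ and $\|\cdot\|_{\ell_2,\theta}=\|\cdot\|_2$.* If $|a|\le g^{1-\theta}h^\theta$, Hölder with exponents $\frac1{p(1-\theta)}$, $\frac2{p\theta}$ gives
$$\sum|a_i|^p\le\sum g(i)^{p(1-\theta)}\big(h(i)^2\big)^{p\theta/2}\le\|g\|_1^{p(1-\theta)}\|h\|_2^{p\theta}.$$
So $\|a\|_p\le\|a\|_{\ell_1,\theta}$. Equality follows from $|a|=(|a|^p)^{1-\theta}(|a|^{p/2})^\theta$, since $\big(\sum|a_i|^p\big)^{1-\theta+\theta/2}=\|a\|_p$. For $\ell_2$ use Hölder with exponents $\frac1{1-\theta},\frac1\theta$ for the squares, and $g=h=|a|$.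

**(F3)** *$\|\cdot\|_{\ell_2(E),\theta}=\|\cdot\|_{\ell_2(E_\theta)}$ on $c_{00}(\mathbb N\times I)$.* Let $a=(a^j)$. If $|a|\le g^{1-\theta}h^\theta$, then
$$\sum_j\|a^j\|_{E,\theta}^2\le\sum_j\|g^j\|_E^{2(1-\theta)}\|h^j\|_2^{2\theta}\le\Big(\sum_j\|g^j\|_E^2\Big)^{1-\theta}\Big(\sum_j\|h^j\|_2^2\Big)^\theta ,$$
which is "$\ge$". Conversely take $s_j>\|a^j\|_{E,\theta}$ for the finitely many $j$ with $a^j\ne0$, and write $|a^j|\le(s_jg^j)^{1-\theta}(s_jh^j)^\theta$ as in (10). The vectors $(s_jg^j)_j$ and $(s_jh^j)_j$ have norms at most $(\sum s_j^2)^{1/2}$ in $\ell_2(E)$ and $\ell_2$, so $\|a\|_{\ell_2(E),\theta}\le(\sum s_j^2)^{1/2}$.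

A norm on $c_{00}(I)$ as above is called $p$-*convex with constant* $1$ if $\|(\sum_j|a^j|^p)^{1/p}\|\le(\sum_j\|a^j\|^p)^{1/p}$ for finitely many vectors $a^j$, and $q$-*concave with constant* $1$ if $(\sum_j\|a^j\|^q)^{1/q}\le\|(\sum_j|a^j|^q)^{1/q}\|$. For example, $\ell_r$ is $p$-convex with constant 1 for $p\le r$: write the left side as $\|\sum_j|a^j|^p\|_{r/p}^{1/p}$ and use the triangle inequality in $\ell_{r/p}$. But $\ell_1$ is not $p$-convex for any $p>1$, since the unit vectors $e_1,\dots,e_n$ give $n$ against $n^{1/p}$.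

**(F4)** *$\|\cdot\|_{E,\theta}$ is $p$-convex and $p'$-concave with constants $1$.*

For $p$-convexity let $s_j>\|a^j\|_{E,\theta}$ and use (10): $|a^j|\le s_j(g^j)^{1-\theta}(h^j)^\theta=(s_j^pg^j)^{1-\theta}(s_j^{p/2}h^j)^\theta$. By Hölder in each coordinate, with exponents $\frac1{p(1-\theta)},\frac2{p\theta}$,
$$\Big(\sum_j|a^j|^p\Big)^{1/p}\le\Big(\sum_js_j^pg^j\Big)^{1-\theta}\Big(\big(\textstyle\sum_js_j^p(h^j)^2\big)^{1/2}\Big)^\theta .$$
The first bracket has $E$-norm at most $\sum s_j^p$ and the second has $\ell_2$-norm at most $(\sum s_j^p)^{1/2}$. So the norm of the left side is at most $(\sum s_j^p)^{1-\theta+\theta/2}=(\sum s_j^p)^{1/p}$.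

For concavity put $q=p'=2/\theta$ and let $b=(\sum_j|a^j|^q)^{1/q}\le g^{1-\theta}h^\theta$. With $0/0=0$,
$$|a^j|=b\,\frac{|a^j|}b\le g^{1-\theta}\Big(h\,\big(|a^j|/b\big)^{1/\theta}\Big)^\theta .$$
Since $\theta q=2$ and $2/\theta=q$,
$$\sum_j\|a^j\|_{E,\theta}^q\le\|g\|_E^{(1-\theta)q}\sum_j\sum_ih(i)^2\Big(\frac{|a^j(i)|}{b(i)}\Big)^q\le\|g\|_E^{(1-\theta)q}\|h\|_2^2 ,$$
and the $q$-th root of the right side is $\|g\|_E^{1-\theta}\|h\|_2^\theta$. Take the infimum over $g,h$.

**(F5)** *If $E$ has a normalized 1-unconditional basis, then $E_\theta$ is a $2$-factor of $U_\theta$.* Take $(n_k)$ from Proposition 2 for the basis of $E$. By (4) and (F1), the bases of $E_\theta$ and of $[u_{n_k}]\subset U_\theta$ satisfy the same inequalities with constants $(3/4)^{1-\theta}$ and $(5/4)^{1-\theta}$. The coordinate projection onto $[u_{n_k}]$ has norm $1$ in $U_\theta$, and $(5/3)^{1-\theta}\le2$.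

## 11. From $p$-convexity and $p'$-concavity to uniform convexity

We claim that any space with a 1-unconditional basis whose norm is $p$-convex and $q$-concave with constants $1$ on $c_{00}$, where $1<p<2<q<\infty$, is uniformly convex. This is Theorem 1.f.1 in Lindenstrauss–Tzafriri, *Classical Banach Spaces II*. For our spaces there is a short direct proof, valid for real and complex scalars.

**Step 1.** *This step proves a two-point inequality.* For scalars $u,v$,
$$\big(|u|^2+(p-1)|v|^2\big)^{1/2}\le\Big(\frac{|u+v|^p+|u-v|^p}2\Big)^{1/p}.\tag{11}$$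
Assume first $|v|\le|u|$, $u\ne0$. Dividing by $u$ we may take $u=1$, $v=w$, $|w|\le1$. Then $|1\pm w|^2=\alpha\pm\tau$ with $\alpha=1+|w|^2$, $\tau=2\operatorname{Re}w$, and $|\tau|\le2|w|\le\alpha$. As $p/2<1$, the even function $\tau\mapsto\frac12[(\alpha+\tau)^{p/2}+(\alpha-\tau)^{p/2}]$ is concave on $[-\alpha,\alpha]$, hence decreasing in $|\tau|$. So with $x=|w|$,
$$\tfrac12\big(|1+w|^p+|1-w|^p\big)\ge\tfrac12\big((1+x)^p+(1-x)^p\big)=\sum_{k\ge0}\binom p{2k}x^{2k}\ge1+\tfrac{p(p-1)}2x^2 .$$
The series is valid for $x<1$. Its coefficients are nonnegative because for $k\ge1$ the product $p(p-1)(p-2)\cdots(p-2k+1)$ has an even number $2k-2$ of negative factors. The outer inequality extends to $x=1$ by continuity. Raising to the power $2/p\ge1$ and using Bernoulli's inequality gives at least $1+(p-1)x^2$, which is (11). If $|v|>|u|$, exchange $u$ and $v$: the right side of (11) is at least $(|v|^2+(p-1)|u|^2)^{1/2}$, and this is at least the left side of (11), because $p-1<1$. The case $u=v=0$ is trivial.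

**Step 2.** *This step inserts the inequality into the lattice.* Put $\gamma=(p-1)^{1/2}$. Let $x,y\in c_{00}$, and put $u=\frac{x+y}2$, $v=\frac{x-y}2$. As $q\ge2$, (11) gives in each coordinate $(|u|^q+\gamma^q|v|^q)^{1/q}\le\big(\frac{|x|^p+|y|^p}2\big)^{1/p}$. Apply $q$-concavity on the left, monotonicity, and $p$-convexity on the right:
$$\Big\|\frac{x+y}2\Big\|^q+\gamma^q\Big\|\frac{x-y}2\Big\|^q\le\Big(\frac{\|x\|^p+\|y\|^p}2\Big)^{q/p}.\tag{12}$$
By density (12) holds in the whole space. If $\|x\|,\|y\|\le1$ and $\|x-y\|\ge\varepsilon$, then $\|\frac{x+y}2\|^q\le1-(\gamma\varepsilon/2)^q$. This is uniform convexity.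

By (F4), $U_\theta$ and $X_\theta$ are uniformly convex.

## 12. $U_\theta$ inside every $[e_i]_{i\in A}\subset X_\theta$

Keep $c^{(t)}$, $G_t$, $x_t$, $f_t$ from Section 8, for a given $A$. The vectors $y_t=(c^{(t)})^{1/2}$ are disjointly supported unit vectors of $\ell_2$, so in $\ell_2$ everything is complemented too. Take the geometric means:
$$z_t=x_t^{1-\theta}y_t^\theta,\qquad \phi_t(a)=\sum_{i\in G_t}m_t^{-(1-\theta)}y_t(i)^\theta a_i .$$
Then $\phi_t(z_s)=0$ for $s\ne t$, and $\phi_t(z_t)=\sum_ic^{(t)}(i)^{1-\theta}c^{(t)}(i)^{\theta/2}c^{(t)}(i)^{\theta/2}=1$. On finitely supported vectors put $Qb=\sum b_tz_t$ and $Ra=(\phi_t(a))_t$. So $RQ=\mathrm{id}$.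

**Step 1.** *This step bounds $Q:U_\theta\to X_\theta$.* Let $|b|\le s\,g^{1-\theta}h^\theta$ as in (10) with $E=U$. By disjointness of supports
$$|Qb|\le s\Big(\sum g_tx_t\Big)^{1-\theta}\Big(\sum h_ty_t\Big)^\theta .$$
By Proposition 6, $\|\sum g_tx_t\|_X\le2$; and $\|\sum h_ty_t\|_2=\|h\|_2\le1$. So $\|Q\|\le2^{1-\theta}$.

**Step 2.** *This step bounds $R:X_\theta\to U_\theta$.* Let $|a|\le s\,g^{1-\theta}h^\theta$ as in (10) with $E=X$. By Hölder
$$|\phi_t(a)|\le s\sum_{i\in G_t}\Big(\frac{g(i)}{m_t}\Big)^{1-\theta}\big(y_t(i)h(i)\big)^\theta\le s\,f_t(g)^{1-\theta}\langle y_t,h\rangle^\theta .$$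
By Proposition 6, $\|\sum f_t(g)u_t\|_U\le\|g\|_X\le1$, and $\|(\langle y_t,h\rangle)_t\|_2\le1$ by Bessel's inequality. So $\|R\|\le1$.

Thus $U_\theta$ is a $2^{1-\theta}$-factor of $[e_i]_{i\in A}\subset X_\theta$, and $QR$ is a projection of norm at most $2^{1-\theta}$ onto $[z_t]\cong U_\theta$, with constants independent of $A$.

## 13. Isomorphic spans and no spreading subsequence in $X_\theta$

**Step 1.** *This step shows that all spans are uniformly isomorphic.* Let $Y=[e_i]_{i\in A}\subset X_\theta$ and $Z=\ell_2(U_\theta)$. By (F1), $Y$ is $E_\theta$ for $E=[e_i]_{i\in A}\subset X$, so by (F5) it is a $2$-factor of $U_\theta$, hence of $Z$. By (F3), $Z=(\ell_2(U))_\theta$, so by (F5) $Z$ is a $2$-factor of $U_\theta$. By Section 12, $Z$ is a $4$-factor of $Y$. Lemma 3 shows that $Y$ is $K(4)$-isomorphic to $Z$, for every $A$.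

**Step 2.** *This step verifies the hypotheses of Lemma 1.* By (6), (F1) and (F2), $\|a\|_{X,\theta}\le\|a\|_p$. If $J\in\mathcal S_1$, then by heredity and (7) $\|\cdot\|_1\le2\|\cdot\|_X$ on $c_{00}(J)$, so (F1) and (F2) give $\|\cdot\|_p\le2^{1-\theta}\|\cdot\|_{X,\theta}$ there. Hence
$$2^{-(1-\theta)}\|a\|_p\le\|a\|_{X,\theta}\le\|a\|_p\qquad\text{if }\operatorname{supp}a\in\mathcal S_1 .\tag{13}$$

**Step 3.** *This step excludes spreading subsequences.* If $(e_i)_{i\in A}$ were spreading in $X_\theta$, then $[e_i]_{i\in A}\cong\ell_p$ by Lemma 1. By Section 12 it contains a copy of $U_\theta$, and $U_\theta$ contains a copy of $(\ell_2)_\theta=\ell_2$ by (F5) and (F2). But $\ell_p$ with $1<p<2$ contains no copy of $\ell_2$: the image of the $\ell_2$-basis would be weakly null and bounded away from $0$, so by the classical gliding hump argument a subsequence would be equivalent to the $\ell_p$-basis, and comparing sums of $n$ terms gives $n^{1/2}$ against $n^{1/p}$.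

This proves the first sentence of Theorem B.

## 14. The dual sequences

Being uniformly convex, $X_\theta$ is reflexive, so the biorthogonal functionals $(e_i^*)$ form a basis of $X_\theta^*$. For $b\in c_{00}$, $\|\sum b_ie_i^*\|=\sup\{\sum|b_i|a_i:a\in c_{00},\ a\ge0,\ \|a\|_{X,\theta}\le1\}$. So $(e_i^*)$ is 1-unconditional, and normalized because $|a_i|\le\|a\|_{X,\theta}$.

**Step 1.** *This step shows that $X_\theta^*$ is super-reflexive, in fact uniformly convex.* By Section 11 it is enough that the dual norm is $p$-convex and $p'$-concave with constants $1$. Write $\|\cdot\|$ for $\|\cdot\|_{X,\theta}$, $\|\cdot\|_*$ for the dual norm on $c_{00}$, $\langle b,a\rangle=\sum b_ia_i$, and $q=p'$.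

For $p$-convexity, let $B=(\sum_j|b^j|^p)^{1/p}$ and $\rho_j=(|b^j|/B)^{p-1}$, with $0/0=0$. Then $B=\sum_j|b^j|\rho_j$, and $\sum_j\rho_j^q\le1$ in each coordinate because $q(p-1)=p$. For $a\ge0$ with $\|a\|\le1$, Hölder and the $q$-concavity of $\|\cdot\|$ give
$$\langle B,a\rangle=\sum_j\langle|b^j|,\rho_ja\rangle\le\Big(\sum_j\|b^j\|_*^p\Big)^{1/p}\Big(\sum_j\|\rho_ja\|^q\Big)^{1/q}\le\Big(\sum_j\|b^j\|_*^p\Big)^{1/p}\|a\| .$$

For $q$-concavity, let $\eta\in(0,1)$. Choose $a^j\ge0$ with $\|a^j\|\le1$ and $\langle|b^j|,a^j\rangle\ge(1-\eta)\|b^j\|_*$, and $\alpha_j\ge0$ with $\sum\alpha_j^p=1$ and $\sum\alpha_j\|b^j\|_*=(\sum\|b^j\|_*^q)^{1/q}$. By Hölder in each coordinate and the $p$-convexity of $\|\cdot\|$,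
$$(1-\eta)\Big(\sum_j\|b^j\|_*^q\Big)^{1/q}\le\sum_j\langle|b^j|,\alpha_ja^j\rangle\le\Big\|\big(\textstyle\sum_j|b^j|^q\big)^{1/q}\Big\|_*\,\Big\|\big(\textstyle\sum_j(\alpha_ja^j)^p\big)^{1/p}\Big\|\le\Big\|\big(\textstyle\sum_j|b^j|^q\big)^{1/q}\Big\|_* .$$
Let $\eta\to0$.

**Step 2.** *This step identifies the spans.* Let $P_A$ be the coordinate projection onto $[e_i]_{i\in A}$, of norm $1$. For $f\in[e_i^*]_{i\in A}$ we have $f=f\circ P_A$, so $f$ has the same norm as its restriction to $[e_i]_{i\in A}$. Conversely, for $g\in([e_i]_{i\in A})^*$ the functional $g\circ P_A=\sum_{i\in A}g(e_i)e_i^*$ lies in $[e_i^*]_{i\in A}$. So $[e_i^*]_{i\in A}=([e_i]_{i\in A})^*$ isometrically. By Section 13 all these spaces are uniformly isomorphic.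

**Step 3.** *This step excludes spreading subsequences.* By Step 2 and reflexivity the dual of $[e_i^*]_{i\in B}$ is $[e_i]_{i\in B}$, and the sequence biorthogonal to $(e_i^*)_{i\in B}$ is $(e_i)_{i\in B}$. Equivalent bases have equivalent biorthogonal sequences. So a spreading subsequence of $(e_i^*)$ would give a spreading subsequence of $(e_i)$, and there is none.

**Step 4.** *This step gives the estimate on $\mathcal S_1$.* The argument of Step 2 applies to finite sets as well: for $J\in\mathcal S_1$, the span of $(e_i^*)_{i\in J}$ is the dual of the span of $(e_i)_{i\in J}$. So (13) dualizes to $\|a\|_{p'}\le\|\sum a_ie_i^*\|\le2^{1-\theta}\|a\|_{p'}$ for $\operatorname{supp}a\in\mathcal S_1$.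

*Remark (spreading models).* Suppose that for a subsequence $(e_{a_i})$ the limits $\lim\|\sum_{j=1}^k\lambda_je_{a_{n_j}}\|$ as $n_1\to\infty$, $n_1<\dots<n_k$, exist for all $k$ and $\lambda$; they define a spreading model. Once $n_1\ge k$, the set $\{a_{n_1},\dots,a_{n_k}\}$ is in $\mathcal S_1$. By (13), every spreading model arising in this way from $X_\theta$ is equivalent to the $\ell_p$-basis, and by Step 4 those from $X_\theta^*$ are equivalent to the $\ell_{p'}$-basis.

## 15. Recovering $p$ from the isomorphism class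

A space has *type* $r$ if there is $T$ with $\mathbb E\|\sum_j\varepsilon_jx_j\|\le T(\sum_j\|x_j\|^r)^{1/r}$ for finite families $(x_j)$, where $\varepsilon_j$ are independent random signs. This is an isomorphic property and passes to subspaces. The space $\ell_p$ with $1\le p<2$ has no type $r>p$: the unit vectors would give $n^{1/p}\le Tn^{1/r}$.

**Step 1.** *This step shows that $X_\theta$ has type $p$.* This is an instance of Proposition 1.f.3 in Lindenstrauss–Tzafriri, *Classical Banach Spaces II*; here is the argument. Let $a^1,\dots,a^n\in c_{00}$ and $q=p'$. Apply $q$-concavity to the $2^n$ vectors $2^{-n/q}\sum_j\varepsilon_ja^j$, then Khinchine's inequality with constant $B_q$ in each coordinate, then $\|\cdot\|_{\ell_2}\le\|\cdot\|_{\ell_p}$, then $p$-convexity: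
$$\mathbb E\Big\|\sum_j\varepsilon_ja^j\Big\|\le\Big(\mathbb E\Big\|\sum_j\varepsilon_ja^j\Big\|^q\Big)^{1/q}\le\Big\|\Big(\mathbb E\Big|\sum_j\varepsilon_ja^j\Big|^q\Big)^{1/q}\Big\|\le B_q\Big\|\Big(\sum_j|a^j|^p\Big)^{1/p}\Big\|\le B_q\Big(\sum_j\|a^j\|^p\Big)^{1/p}.$$
By density this holds in all of $X_\theta$.

**Step 2.** *This step shows that $X_\theta$ has no type $r>p$.* By (F5) and (F2), $U_\theta$ contains a copy of $(\ell_1)_\theta=\ell_p$, and $X_\theta$ contains $U_\theta$ by Section 12.

So $p$ is the largest $r$ for which $X_\theta$ has type $r$, and spaces $X_\theta$ with different $p\in(1,2)$ are non-isomorphic. In particular there are continuum many pairwise non-isomorphic super-reflexive examples, which completes the proof of Theorem B. $\blacksquare$
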